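\title{Hyperbolicity of elliptic relative equilibria of nondegenerate minimizers for eccentricity near one}

\begin{abstract}
A central configuration of the planar Newtonian $n$-body problem generates, for each eccentricity $e\in[0,1)$, a periodic solution in which every body moves on a Keplerian ellipse. We prove that this elliptic relative equilibrium is hyperbolic for all $e$ close to $1$ whenever the central configuration is a nondegenerate minimizer of the potential. This removes the collision nondegeneracy condition from a theorem of Hu and Ou, as they conjectured. The proof squeezes the Morse indices of the quasi-periodic boundary value problems between two bounds given by a Dirichlet problem at $e=1$. The bounds agree because of a sharp inequality for the kernel of the Dirichlet problem, which we prove by a Fourier transform and a factorization. We also describe the multipliers on the unit circle for a general system of the same form, and we show that hyperbolicity near $e=1$ fails when the Hessian has an eigenvalue below $-U(a_0)/8$.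
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Consider $n\ge3$ bodies of masses $m_1,\dots,m_n>0$ at positions $q=(q_1,\dots,q_n)\in(\mathbb R^2)^n$, moving under Newton's equations
\[
M\ddot q=\nabla U(q),\qquad U(q)=\sum_{i<j}\frac{m_im_j}{|q_i-q_j|},\qquad M=\operatorname{diag}(m_1,m_1,\dots,m_n,m_n).
\]
We use the mass inner product $\langle q,\tilde q\rangle_M=\sum_i m_i\,q_i\cdot\tilde q_i$ and the normalized configuration space
\[
\mathcal E=\Big\{q:\ \sum_i m_iq_i=0,\ \ \sum_i m_i|q_i|^2=1,\ \ q_i\ne q_j\ \text{for } i\ne j\Big\}.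
\]
A \emph{central configuration} is a critical point $a_0$ of $U|_{\mathcal E}$. We put $\mu=U(a_0)$, and we take the eigenvalues of the Hessian $D^2U|_{\mathcal E}(a_0)$ with respect to the metric induced by $\langle\cdot,\cdot\rangle_M$. Let $J$ be the rotation by $90^\circ$ in each factor $\mathbb R^2$; when $\mathbb R^2$ is identified with $\mathbb C$, it is multiplication by $\mathrm i$. (The upright letters $\mathrm e$ and $\mathrm i$ are the usual constants; the italic $e$ is the eccentricity.) Since $U$ is invariant under rotations, the Hessian always annihilates $Ja_0$. We call $a_0$ a \emph{nondegenerate minimizer} if the kernel of the Hessian is exactly $\mathbb RJa_0$ and all other eigenvalues are positive.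

At a central configuration $M^{-1}\nabla U(a_0)=-\mu a_0$: each body is accelerated toward the center of mass in proportion to its distance from it. Hence $q=\zeta a_0$ solves Newton's equations whenever the complex function $\zeta$ solves Kepler's equation $\ddot\zeta=-\mu\zeta/|\zeta|^3$. If $\zeta$ runs through an ellipse of eccentricity $e\in[0,1)$, then so does every body, up to a similarity, and the configuration stays similar to $a_0$. This periodic solution is the \emph{elliptic relative equilibrium} (ERE) of $a_0$.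

Following Meyer and Schmidt, we linearize the equations along the ERE and use the true anomaly $t$ as the independent variable. The linearized Hamiltonian system splits symplectically into a $4$-dimensional part for the center of mass and the total momentum, a $4$-dimensional Keplerian part, and a $(4n-8)$-dimensional \emph{essential part}, which is a $2\pi$-periodic linear Hamiltonian system. The first two parts come from the symmetries and always have periodic solutions; the essential part describes perturbations of the shape. Let $\gamma_e(t)\in Sp(4n-8)$, $\gamma_e(0)=I$, be the fundamental solution of the essential part. The ERE is \emph{hyperbolic} if $\gamma_e(2\pi)$ has no eigenvalue on the unit circle. This is instability in the strongest form: every nonzero solution of the essential part grows exponentially forward or backward in time.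

Hu and Ou \cite{HuOu} proved that the ERE of a nondegenerate minimizer is hyperbolic when $1-e$ is sufficiently small, under an additional collision nondegeneracy condition, and they conjectured that this condition can be dropped. We prove the conjecture. The definition of the condition will not be needed.

\begin{theorem}\label{thm:main}
Let $n\ge3$, fix the masses, and let $a_0$ be a nondegenerate minimizer. Then there is $\varepsilon>0$, depending on $n$, the masses and $a_0$, such that the ERE of $a_0$ is hyperbolic for every $e\in(1-\varepsilon,1)$.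
\end{theorem}

\subsection*{The linear system}

Let $V\subset(\mathbb R^2)^n$ be the $\langle\cdot,\cdot\rangle_M$-orthogonal complement of the translations and of $\operatorname{span}(a_0,Ja_0)$, so that $\dim V=2n-4$, and let $R$ be the restriction of $I+\mu^{-1}M^{-1}D^2U(a_0)$ to $V$. Section~\ref{sec:reduction} shows that $R$ is a symmetric map of $V$ to itself, that the essential part is the equation
\begin{equation}\label{eq:main}
y''+2Jy'=\frac{R}{1+e\cos t}\,y,\qquad y(t)\in V,
\end{equation}
and that $a_0$ is a nondegenerate minimizer exactly when $R>0$. The \emph{monodromy} of \eqref{eq:main} is the linear map $(y(0),y'(0))\mapsto(y(2\pi),y'(2\pi))$ of $V\times V$, its eigenvalues are the \emph{multipliers}, and \eqref{eq:main} is hyperbolic if no multiplier has modulus one.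

What should one expect? Delete the Coriolis term $2Jy'$ for a moment. If $R>0$, a nonzero solution satisfies $(|y|^2)''=2|y'|^2+2\langle Ry,y\rangle/(1+e\cos t)>0$, so $|y|^2$ cannot be periodic, and the system is hyperbolic for every $e$. The Coriolis term can undo this. For $e=0$, $\dim V=2$ and $R$ with eigenvalues $r_1,r_2$, the solutions $\mathrm e^{\lambda t}v$ correspond to the roots of $(\lambda^2-r_1)(\lambda^2-r_2)+4\lambda^2=0$, and for $r_1+r_2=3$, $0<r_1r_2\le\frac14$ all four roots are imaginary. As $e\to1$, the Coriolis term stays fixed while $\int_0^{2\pi}dt/(1+e\cos t)\to\infty$, so one guesses that the repelling force wins. Size alone does not decide the matter, however, because the large force acts only near $t=\pi$. In fact for $R=I$ all multipliers equal $1$ for every $e$. The next theorem says that this is the only obstruction.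

\begin{theorem}\label{thm:abstract}
Let $(V,\langle\cdot,\cdot\rangle)$ be a finite-dimensional Euclidean space with an orthogonal complex structure $J$ (an orthogonal map with $J^2=-I$), let $R>0$ be symmetric, and let
\[
W=\{v\in V:\ Rv=v,\ RJv=Jv\}.
\]
For $e<1$ close to $1$, the monodromy of \eqref{eq:main} has exactly $2\dim_{\mathbb R}W$ eigenvalues on the unit circle, counted with algebraic multiplicity, and all of them equal $1$. In particular, it is hyperbolic for $e$ near $1$ if $W=0$. If $W\ne0$, it has the eigenvalue $1$ for every $e\in[0,1)$.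
\end{theorem}

In the $n$-body problem $W=0$ always holds (Lemma~\ref{lem:R}). In the opposite direction, a sufficiently negative eigenvalue of the Hessian destroys hyperbolicity near $e=1$.

\begin{theorem}\label{thm:negative}
Let $a_0$ be any central configuration for which $D^2U|_{\mathcal E}(a_0)$ has an eigenvalue less than $-U(a_0)/8$. Then for every $\omega$ with $|\omega|=1$ there are eccentricities $e_j\to1$ such that $\omega$ is an eigenvalue of $\gamma_{e_j}(2\pi)$.
\end{theorem}

We do not treat the case in which the smallest eigenvalue of the Hessian on $V$ lies in $[-U(a_0)/8,0]$; there $a_0$ is not a nondegenerate minimizer.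

\subsection*{Outline}

A number $\omega$ of modulus one is a multiplier exactly when a quadratic form $Q_e$ is degenerate on the functions with $y(\pi)=\omega y(-\pi)$ (Section~\ref{sec:forms}). As $e\to1$, the large potential near $t=\pm\pi$ replaces all these boundary conditions by the Dirichlet condition, and the Morse indices are squeezed by those of one limiting form $Q_1$. Section~\ref{sec:scalar} carries this out by hand for $R=rI$, and Section~\ref{sec:limit} in general. The squeeze closes if every element of the kernel of $Q_1$ becomes a negative direction of $Q_e$ for $e<1$. This is a sign condition on an explicit integral $T$, and Section~\ref{sec:sign}, the core of the paper, proves it. Section~\ref{sec:negative} proves Theorem~\ref{thm:negative}.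

\section{The essential part}\label{sec:reduction}

In this section $a_0$ is any central configuration. Let $V_0=\{(c,\dots,c):c\in\mathbb R^2\}$ be the translations and $V_1=\operatorname{span}(a_0,Ja_0)$. Then $(\mathbb R^2)^n=V_0\oplus V_1\oplus V$ is orthogonal for $\langle\cdot,\cdot\rangle_M$, and the three spaces are $J$-invariant.

By the Lagrange multiplier rule, $M^{-1}\nabla U(a_0)\in\mathbb Ra_0\oplus V_0$. The component in $V_0$ vanishes because $U$ is translation invariant, and Euler's identity $\nabla U(a_0)\cdot a_0=-U(a_0)$ gives the coefficient of $a_0$: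
\begin{equation}\label{eq:cc}
M^{-1}\nabla U(a_0)=-\mu a_0 .
\end{equation}

\subsection*{Rotating and pulsating coordinates}

Let $\zeta=\rho\,\mathrm e^{\mathrm it}$ be the Keplerian ellipse, with angular momentum $\ell=\rho^2\dot t>0$. Then $\rho=\ell^2/(\mu f_e(t))$, where
\[
f_e(t)=1+e\cos t .
\]
We pass to coordinates in which the ERE is at rest by writing $q=\zeta a$. Since $\nabla U(\zeta a)=\zeta\rho^{-3}\nabla U(a)$ and $\ddot\zeta=-\mu\rho^{-3}\zeta$, Newton's equations divided by $\zeta$ become
\[
\ddot a+2\Big(\frac{\dot\rho}{\rho}+\mathrm i\,\dot t\Big)\dot a-\mu\rho^{-3}a=\rho^{-3}M^{-1}\nabla U(a).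
\]
With $'=d/dt$ we have $\dot a=\ell\rho^{-2}a'$ and $\ddot a=\ell^2\rho^{-4}a''-2\ell\rho^{-3}\dot\rho\,a'$, so $\ddot a+2(\dot\rho/\rho)\dot a=\ell^2\rho^{-4}a''$ and $2\mathrm i\,\dot t\,\dot a=2\ell^2\rho^{-4}Ja'$. Multiplying by $\rho^4/\ell^2$ and using $\rho/\ell^2=1/(\mu f_e)$, we get
\[
a''+2Ja'=\frac1{f_e(t)}\big(a+\mu^{-1}M^{-1}\nabla U(a)\big).
\]
By \eqref{eq:cc} the ERE is the constant solution $a\equiv a_0$. The change of variables is linear in $q$, and the new time depends on $\zeta$ alone, so variations $\delta q$ of the ERE are the functions $\delta q=\zeta y$ with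
\begin{equation}\label{eq:full}
y''+2Jy'=\frac{\hat R}{f_e}\,y,\qquad \hat R=I+\mu^{-1}M^{-1}D^2U(a_0).
\end{equation}
The map $\hat R$ is symmetric for $\langle\cdot,\cdot\rangle_M$.

\subsection*{Splitting}

Translation invariance gives $D^2U(a_0)=0$ on $V_0$, so $\hat R=I$ on $V_0$. Since $\nabla U$ is homogeneous of degree $-2$, we have $D^2U(a_0)a_0=-2\nabla U(a_0)=2\mu Ma_0$, so $\hat Ra_0=3a_0$. Differentiating $\nabla U(\mathrm e^{sJ}a_0)=\mathrm e^{sJ}\nabla U(a_0)$ at $s=0$ gives $D^2U(a_0)Ja_0=-\mu MJa_0$, so $\hat RJa_0=0$. Thus $V_0$ and $V_1$ are $\hat R$-invariant, and by symmetry so is $V$. Equation \eqref{eq:full} splits into three equations, on $V_0$, $V_1$ and $V$.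

In phase space a variation is the pair $(\delta q,M\delta\dot q)$, with $\delta q=\zeta y$ and $\delta\dot q=\dot\zeta y+\zeta\,\dot t\,y'$. Multiplication by complex numbers preserves a $J$-invariant subspace $X$, so $y,y'\in X$ if and only if $(\delta q,M\delta\dot q)\in X\times MX$. The center-of-mass part is $V_0\times MV_0$, the Keplerian part is $V_1\times MV_1$, and the essential part is their symplectic complement. The symplectic product of $(u,Mw)$ and $(\tilde u,M\tilde w)$ is $\langle u,\tilde w\rangle_M-\langle w,\tilde u\rangle_M$, so this complement is $V\times MV$. Hence the essential part is \eqref{eq:main} with $R=\hat R|_V$. With $p=y'+Jy$ it is the Hamiltonian system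
\[
y'=p-Jy,\qquad p'=-Jp-y+\frac{R}{f_e}\,y,
\]
with Hamiltonian $\frac12|p|^2-\langle p,Jy\rangle+\frac12|y|^2-\frac12\langle Ry,y\rangle/f_e$. A $2\pi$-periodic linear change of coordinates, such as $(y,y')\mapsto(p,y)$ or $(y,y')\mapsto(\delta q,M\delta\dot q)$, and a shift of the initial time replace the monodromy by a conjugate map. So the eigenvalues of $\gamma_e(2\pi)$ are the multipliers of \eqref{eq:main}.

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] The eigenvalues of $D^2U|_{\mathcal E}(a_0)$ are $0$, with eigenvector $Ja_0$, and $\mu$ times the eigenvalues of $R$ on $V$. In particular, $a_0$ is a nondegenerate minimizer if and only if $R>0$.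
\item[(b)] $\langle Rv,v\rangle_M+\langle RJv,Jv\rangle_M>2|v|_M^2$ for $0\ne v\in V$. Hence $W=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The tangent space is $T_{a_0}\mathcal E=\mathbb RJa_0\oplus V$. Let $a(s)$ be a curve in $\mathcal E$ with $a(0)=a_0$ and $a_s(0)=v$. Differentiating $|a|_M^2=1$ twice gives $\langle a_0,a_{ss}(0)\rangle_M=-|v|_M^2$, so by \eqref{eq:cc}
\[
\frac{d^2}{ds^2}U(a(s))\Big|_{s=0}=D^2U(a_0)(v,v)-\mu\langle a_0,a_{ss}(0)\rangle_M=\mu\langle\hat Rv,v\rangle_M .
\]
Now use $\hat RJa_0=0$ and the invariance of $V$.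

(b) Let $r_{ij}u_{ij}$ with $|u_{ij}|=1$, $r_{ij}>0$, be the vector between bodies $i$ and $j$ in $a_0$, and let $w_{ij}=v_i-v_j$. The Hessian of $1/|x|$ at $ru$, $|u|=1$, is $w\mapsto r^{-3}(3(u\cdot w)^2-|w|^2)$, so
\[
D^2U(a_0)(v,v)=\sum_{i<j}m_im_jr_{ij}^{-3}\big(3(u_{ij}\cdot w_{ij})^2-|w_{ij}|^2\big).
\]
In the plane $(u\cdot w)^2+(u\cdot Jw)^2=|w|^2$ for $|u|=1$. Adding the formulas for $v$ and $Jv$,
\[
\langle Rv,v\rangle_M+\langle RJv,Jv\rangle_M=2|v|_M^2+\mu^{-1}\sum_{i<j}m_im_jr_{ij}^{-3}|v_i-v_j|^2 .
\]
The sum vanishes only if all $v_i$ coincide, that is, if $v\in V_0\cap V=0$. For $v\in W$ the left side equals $2|v|_M^2$, so $v=0$.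
\end{proof}

The condition $W=0$ has a simple meaning. On $V_0$ we have $\hat R=I$, and the solution $y=\zeta^{-1}v$ of \eqref{eq:full}, a multiple of $f_e\,\mathrm e^{-Jt}v$, is a fixed translation seen from the moving frame. The space $W$ is the part of $V$ on which \eqref{eq:main} behaves like the center-of-mass part.

\section{Multipliers and quadratic forms}\label{sec:forms}

From now on $(V,\langle\cdot,\cdot\rangle,J)$ is as in Theorem~\ref{thm:abstract} and $R$ is symmetric; positivity is assumed only where stated. On the complexification $V_{\mathbb C}$, the maps $J$ and $R$ are extended complex-linearly and $\langle\cdot,\cdot\rangle$ is the Hermitian extension, linear in the first entry. Note that $|Jv|=|v|$ and $\langle Ju,v\rangle=-\langle u,Jv\rangle$. We take $[-\pi,\pi]$ as the period interval, so that the points where $f_e$ is small are the endpoints. For $|\omega|=1$ let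
\[
\mathcal H_\omega=\{y\in H^1([-\pi,\pi];V_{\mathbb C}):\ y(\pi)=\omega y(-\pi)\},\qquad \mathcal H_0=H^1_0([-\pi,\pi];V_{\mathbb C}).
\]
The inclusion $\mathcal H_0\subset\mathcal H_\omega$, valid for every $\omega$, will matter. Equation \eqref{eq:main} is the Euler--Lagrange equation of
\[
Q_e(y)=\int_{-\pi}^{\pi}\Big(|y'|^2-2\operatorname{Re}\langle Jy',y\rangle+\frac{\langle Ry,y\rangle}{f_e}\Big)dt,
\]
whose Hermitian sesquilinear form is
\[
B_e(y,z)=\int_{-\pi}^{\pi}\Big(\langle y'+Jy,z'\rangle+\Big\langle -Jy'+\frac{Ry}{f_e},z\Big\rangle\Big)dt .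
\]
From $2|\langle Jy',y\rangle|\le\frac12|y'|^2+2|y|^2$ we get
\begin{equation}\label{eq:coercive}
Q_e(y)\ge\frac12\int|y'|^2\,dt+\int\frac{\langle Ry,y\rangle}{f_e}\,dt-2\int|y|^2\,dt .
\end{equation}

We recall the spectral facts that we use. Let $\mathcal H$ be $\mathcal H_\omega$ or $\mathcal H_0$, and let $Q$ be a Hermitian form on $\mathcal H$, with sesquilinear form $B$, such that $Q(y)+c\|y\|_{L^2}^2$ is equivalent to $\|y\|_{H^1}^2$ for some $c$. Since $H^1$ embeds compactly in $L^2$, there is an orthonormal basis of $L^2$ of eigenfunctions $\psi_j\in\mathcal H$, with $B(\psi_j,z)=\lambda_j\langle\psi_j,z\rangle_{L^2}$ for all $z\in\mathcal H$ and $\lambda_1\le\lambda_2\le\dots\to\infty$, and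
\begin{equation}\label{eq:minmax}
\lambda_j=\min_{F\subset\mathcal H,\ \dim F=j}\ \max_{y\in F,\ \|y\|_{L^2}=1}Q(y).
\end{equation}
The \emph{index} is the number of negative $\lambda_j$, and the \emph{nullity} is the number of vanishing $\lambda_j$, that is, the dimension of the kernel $\{y:B(y,\cdot)=0\}$. By \eqref{eq:minmax}, the index is the largest dimension of a subspace on which $Q$ is negative definite, and index plus nullity is the largest dimension of a subspace on which $Q\le0$.

For $e<1$ the function $1/f_e$ is bounded by $1/(1-e)$, so by \eqref{eq:coercive} these facts apply to $Q_e$ on $\mathcal H_\omega$. Let $i_\omega(e)$ and $\nu_\omega(e)$ be its index and nullity.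

\begin{lemma}\label{lem:nullity}
Let $R$ be symmetric, $e<1$ and $|\omega|=1$. Then $\omega$ is a multiplier of \eqref{eq:main} if and only if $\nu_\omega(e)>0$.
\end{lemma}

\begin{proof}
Let $y\in\mathcal H_\omega$ and $p=y'+Jy$. The relation $B_e(y,z)=0$ for all $z\in C_c^\infty(-\pi,\pi)$ says that $p'=-Jy'+Ry/f_e$ weakly, which is \eqref{eq:main}; such a $y$ is smooth. For a solution $y$ and $z\in\mathcal H_\omega$, integration by parts leaves
\[
B_e(y,z)=\langle p(\pi),\omega z(-\pi)\rangle-\langle p(-\pi),z(-\pi)\rangle=\langle\bar\omega p(\pi)-p(-\pi),z(-\pi)\rangle .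
\]
This vanishes for all $z$ if and only if $p(\pi)=\omega p(-\pi)$, because $\bar\omega=1/\omega$. So the kernel consists of the solutions with $(y,y')(\pi)=\omega\,(y,y')(-\pi)$, which are the eigenvectors of the monodromy based at $t=-\pi$.
\end{proof}

\section{The scalar case}\label{sec:scalar}

The Coriolis term can be removed by rotating back. Let $y=\mathrm e^{-Jt}z$, where $\mathrm e^{-Jt}=\cos t-J\sin t$ is orthogonal and $2\pi$-periodic, so that it preserves $\mathcal H_\omega$ and $\mathcal H_0$. From $y'=\mathrm e^{-Jt}(z'-Jz)$ and $y''=\mathrm e^{-Jt}(z''-2Jz'-z)$ we get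
\begin{equation}\label{eq:rotate}
y''+2Jy'=\mathrm e^{-Jt}(z''+z),\qquad |y'|^2-2\operatorname{Re}\langle Jy',y\rangle=|z'|^2-|z|^2 .
\end{equation}
In general $R$ does not commute with $J$, and the price is the rotating coefficient $\mathrm e^{Jt}R\,\mathrm e^{-Jt}$. For $R=rI$ there is no price: \eqref{eq:main} splits into $\dim V$ copies of the scalar equation
\begin{equation}\label{eq:hill}
z''+z=\frac{r}{f_e}\,z,
\end{equation}
and $Q_e$ into $\dim V$ copies of $S_e(z)=\int_{-\pi}^{\pi}\big(|z'|^2-|z|^2+r|z|^2/f_e\big)dt$.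

A positive solution of \eqref{eq:hill} turns the integrand of $S_e$ into a square. If $\phi>0$ solves \eqref{eq:hill} on an interval and $z=\phi u$, then $|z'|^2=\phi^2|u'|^2+(\phi\phi'|u|^2)'-\phi\phi''|u|^2$, and so
\begin{equation}\label{eq:ground}
|z'|^2-|z|^2+\frac r{f_e}|z|^2=\phi^2|u'|^2+\Big(\frac{\phi'}{\phi}|z|^2\Big)' .
\end{equation}
This holds for vector-valued $z$ as well.

\subsection*{The case $r\ge1$}

Since $f_e''+f_e=1$, the function $f_e$ solves \eqref{eq:hill} with $r=1$.

\begin{lemma}\label{lem:identity}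
Let $R=I$. For $e\in[0,1]$ and $v\in V$ the function $f_e\,\mathrm e^{-Jt}v$ solves \eqref{eq:main} wherever $f_e>0$. For $e\in[0,1)$ all $2\dim_{\mathbb R}V$ multipliers equal $1$.
\end{lemma}

\begin{proof}
The first claim follows from \eqref{eq:rotate}. For $e<1$, a product $f_ew$ solves \eqref{eq:hill} with $r=1$ if and only if $(f_e^2w')'=0$, so $\phi_2=f_e\int_0^tf_e^{-2}$ is a second solution, and $\phi_2(t+2\pi)=\phi_2(t)+cf_e(t)$ with $c=\int_0^{2\pi}f_e^{-2}$. In the basis $f_e,\phi_2$ the monodromy of \eqref{eq:hill} is triangular with diagonal entries $1$, and the factor $\mathrm e^{-Jt}$ is $2\pi$-periodic.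
\end{proof}

Apply \eqref{eq:ground} with $r=1$ and $\phi=f_e$, and note that $f_e'(\pm\pi)=0$. For any symmetric $R$, any $e<1$ and $y=f_e\,\mathrm e^{-Jt}u\in H^1$,
\begin{equation}\label{eq:square}
Q_e(y)=\int_{-\pi}^{\pi}\Big(f_e^2|u'|^2+\frac{\langle(R-I)y,y\rangle}{f_e}\Big)dt .
\end{equation}
If $R-I>0$, then $Q_e$ is positive definite on every $\mathcal H_\omega$, and \eqref{eq:main} is hyperbolic for all $e\in[0,1)$ by Lemma~\ref{lem:nullity}. The difficulty of the problem lies in the eigenvalues of $R$ in $(0,1]$.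

\subsection*{The case $0<r<1$}

At $e=0$ the multipliers $\mathrm e^{\pm2\pi\mathrm i\sqrt{1-r}}$ lie on the unit circle. We show that for $e$ near $1$ and all $|\omega|=1$ the form $S_e$ on the scalar space $\mathcal H_\omega$ has index $1$ and nullity $0$, so that the system is hyperbolic. Here and below
\[
f=f_1=1+\cos t .
\]

\emph{The index is at least $1$.} The function $f$ vanishes at $\pm\pi$, so it lies in every $\mathcal H_\omega$. We have $f\le2f_e$, because $f\le f_e$ where $\cos t\le0$ and $f_e\ge1$ elsewhere. By dominated convergence,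
\[
S_e(f)=\pi-3\pi+r\int_{-\pi}^{\pi}\frac{f^2}{f_e}\,dt\ \longrightarrow\ -2\pi+2\pi r<0\qquad(e\to1).
\]

\emph{Index plus nullity is at most $1$.} A two-dimensional space of functions contains some $z\ne0$ with $z(0)=0$. So it suffices to show that $S_e(z)>0$ for all such $z\in H^1$, with no condition at $\pm\pi$. Let $\phi$ solve \eqref{eq:hill} with $\phi(0)=0$, $\phi'(0)=1$. Then
\[
(\phi'\sin t-\phi\cos t)'=\frac{r\phi\sin t}{f_e},\qquad(\phi'\cos t+\phi\sin t)'=\frac{r\phi\cos t}{f_e}.
\]
Since $\phi'\sin t-\phi\cos t=\sin^2t\,(\phi/\sin t)'$ vanishes at $0$, the first relation shows that $\phi/\sin t$ increases from its limit $1$ as long as $\phi>0$. Hence $\phi\ge\sin t$ on $(0,\pi)$, and $\phi(\pi)=\int_0^\pi r\phi\sin t/f_e\,dt>0$. On $[0,\pi/2]$ we have $r/f_e<1$, so $\phi''\le0$ and $\phi\le t$. Integrating the second relation over $[0,\pi]$ and substituting $s=-\cos t$,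
\[
\phi'(\pi)\ge-1-\int_0^{\pi/2}t\cos t\,dt+r\int_{\pi/2}^{\pi}\frac{\sin t\,|\cos t|}{f_e}\,dt=-\frac\pi2+r\int_0^1\frac{s\,ds}{1-es}.
\]
The last integral tends to $\infty$ as $e\to1$ and $r>0$, so $\phi'(\pi)>0$ for $e$ near $1$. Now integrate \eqref{eq:ground} over $(0,\pi)$. The boundary term at $0$ vanishes, since $|z(t)|^2\le t\int_0^t|z'|^2=o(t)$ and $\phi\sim t$. So the part of $S_e(z)$ over $(0,\pi)$ equals $\int_0^\pi\phi^2|u'|^2dt+\phi'(\pi)|z(\pi)|^2/\phi(\pi)$, which is positive unless $z=0$ on $(0,\pi)$. The substitution $t\to-t$ gives the same on $(-\pi,0)$.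

The example shows the mechanism. The lower bound for the index comes from a function in $\mathcal H_0$ and therefore holds for all $\omega$ at once. The upper bound for index plus nullity ignores the boundary condition, because the potential $r/f_e$ is large and positive near $\pm\pi$. When the two bounds agree, the nullity is zero.

\section{The limit $e\to1$}\label{sec:limit}

In this section $R>0$. For general $R$ we cannot compute the two bounds, so we express both through a limiting problem. Put $\sigma=\pi-|t|$. Then $f=1-\cos\sigma=2\sin^2(\sigma/2)$, so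
\begin{equation}\label{eq:fbounds}
\frac{2\sigma^2}{\pi^2}\le f\le\frac{\sigma^2}{2}\qquad\text{on }[-\pi,\pi].
\end{equation}
Hardy's inequality states that $\int_0^L|u|^2\sigma^{-2}d\sigma\le4\int_0^L|u'|^2d\sigma$ for $u\in H^1(0,L)$ with $u(0)=0$. It gives $\int|y|^2/f\,dt\le2\pi^2\int|y'|^2dt$ on $\mathcal H_0$. So $Q_1$ is a bounded form on $\mathcal H_0$, and by \eqref{eq:coercive} and $R>0$ the form $Q_1+3\|\cdot\|_{L^2}^2$ is equivalent to the squared $H^1$ norm. Let $i_D$ and $\nu_D$ be the index and nullity of $Q_1$ on $\mathcal H_0$, let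
\[
d=i_D+\nu_D,
\]
and let $K$ be the kernel. Since $C_c^\infty(-\pi,\pi)$ is dense in $\mathcal H_0$ and $B_1$ is bounded, $K$ consists of the $y\in\mathcal H_0$ that solve \eqref{eq:main} with $e=1$ on $(-\pi,\pi)$.

\begin{lemma}[Upper bound]\label{lem:upper}
Let $R>0$. There is $\varepsilon_1>0$ such that $i_\omega(e)+\nu_\omega(e)\le d$ for all $|\omega|=1$ and $e\in(1-\varepsilon_1,1)$.
\end{lemma}

\begin{proof}
Otherwise there are $e_j\to1$, numbers $\omega_j$ and $(d+1)$-dimensional subspaces $F_j\subset\mathcal H_{\omega_j}$ with $Q_{e_j}\le0$ on $F_j$. By \eqref{eq:coercive} and $R>0$, every $y\in F_j$ satisfies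
\[
\int|y'|^2dt\le4\|y\|_{L^2}^2,\qquad\int\frac{\langle Ry,y\rangle}{f_{e_j}}\,dt\le2\|y\|_{L^2}^2 .
\]
Let $y_j^{(1)},\dots,y_j^{(d+1)}$ be an $L^2$-orthonormal basis of $F_j$. These functions are bounded in $H^1$, so along a subsequence $y_j^{(l)}\to y^{(l)}$ weakly in $H^1$ and uniformly. The limits are $L^2$-orthonormal. Fix $c\in\mathbb C^{d+1}$ and put $y_j=\sum_lc_ly_j^{(l)}$, $y=\sum_lc_ly^{(l)}$. The integrands $\langle Ry_j,y_j\rangle/f_{e_j}$ are nonnegative, so Fatou's lemma gives
\[
\int\frac{\langle Ry,y\rangle}{f}\,dt\le\liminf_j\int\frac{\langle Ry_j,y_j\rangle}{f_{e_j}}\,dt\le2|c|^2 .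
\]
If $y(\pi)\ne0$, then $\langle Ry,y\rangle$ is bounded below by a positive constant near $\pi$, while $1/f\ge2/\sigma^2$ is not integrable there. So $y(\pi)=0$, and $y(-\pi)=0$ for the same reason; thus $y\in\mathcal H_0$. Further, $\int|y'|^2\le\liminf\int|y_j'|^2$ by weak convergence, and $\int\langle Jy_j',y_j\rangle\to\int\langle Jy',y\rangle$ because $y_j'$ converges weakly and $y_j$ strongly in $L^2$. Hence $Q_1(y)\le\liminf Q_{e_j}(y_j)\le0$. So $Q_1\le0$ on a $(d+1)$-dimensional subspace of $\mathcal H_0$, which contradicts the definition of $d$.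
\end{proof}

To match this we need $i_\omega(e)\ge d$. Negative directions of $Q_1$ stay negative for $Q_e$, but this accounts only for $i_D$ dimensions. The elements of $K$ may move either way, and they do occur.

\begin{remark}\label{rem:kernel}
There are $R>0$ with $W=0$ and $K\ne0$. Let $V=\mathbb R^2$; since $W$ is $J$-invariant, $W=0$ means $R\ne I$. The lowest eigenvalue $\lambda_1(R)$ of $Q_1$ is an infimum of affine functions of $R$ and is at least $-2$ by \eqref{eq:coercive}, so it is concave and finite, hence continuous, on the cone $R>0$. We have $\lambda_1(\frac12I)<0$, since $S_1(f)=-\pi$ for $r=\frac12$. For $R=2I$, \eqref{eq:square} gives $Q_e(y)\ge\frac12\|y\|_{L^2}^2$, and $Q_e(y)\to Q_1(y)$ on $\mathcal H_0$ because $1/f_e\le1+1/f$; so $\lambda_1(2I)\ge\frac12$. Hence $\lambda_1$ vanishes somewhere on the segments from $\frac12I$ to $\operatorname{diag}(\frac12,2)$ and from there to $2I$, which avoid $I$.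
\end{remark}

Since $1/f_e-1/f=(1-e)\cos t/(ff_e)$, we have for $\psi\in\mathcal H_0$ and $e<1$
\begin{equation}\label{eq:perturb}
Q_e(\psi)=Q_1(\psi)+(1-e)\int_{-\pi}^{\pi}\frac{\cos t\,\langle R\psi,\psi\rangle}{ff_e}\,dt .
\end{equation}
On $K$ the first term vanishes, so the direction in which a kernel element moves should be decided by the limit of the integral,
\[
T(\psi)=\int_{-\pi}^{\pi}\frac{\cos t\,\langle R\psi,\psi\rangle}{f^2}\,dt\in[-\infty,\infty).
\]
The positive part of the integrand is bounded, because $f\ge1$ where $\cos t\ge0$; the negative part need not be integrable.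

\begin{lemma}[Lower bound]\label{lem:lower}
Let $R>0$ and suppose that $T(\psi)<0$ for all $0\ne\psi\in K$. Then there is $\varepsilon_2>0$ such that $i_\omega(e)\ge d$ for all $|\omega|=1$ and $e\in(1-\varepsilon_2,1)$.
\end{lemma}

\begin{proof}
Let $E\subset\mathcal H_0$ be the span of the eigenfunctions of $Q_1$ with eigenvalues $\lambda_l\le0$. Then $\dim E=d$, and from $Q_1(\sum c_l\psi_l)=\sum\lambda_l|c_l|^2$ we see that $Q_1\le0$ on $E$ and that $Q_1(\psi)=0$, $\psi\in E$, forces $\psi\in K$. Since $E\subset\mathcal H_\omega$ for every $\omega$, it suffices to show that $Q_e$ is negative definite on $E$ for $e$ near $1$.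

Suppose not. Then there are $e_j\to1$ and $\psi_j\in E$ with $\|\psi_j\|_{L^2}=1$ and $Q_{e_j}(\psi_j)\ge0$. As $E$ is finite-dimensional, we may assume that $\psi_j\to\psi\ne0$ in $H^1$, hence uniformly. In \eqref{eq:perturb} the integrand is nonpositive where $\cos t<0$ and at most $\|R\|\,|\psi_j|^2$ elsewhere. So $0\ge Q_1(\psi_j)\ge-(1-e_j)\|R\|$, which gives $Q_1(\psi)=0$ and $\psi\in K$. Moreover, $Q_1(\psi_j)\le0\le Q_{e_j}(\psi_j)$ shows that the integral in \eqref{eq:perturb} is nonnegative:
\[
\int_{\cos t<0}\frac{|\cos t|\,\langle R\psi_j,\psi_j\rangle}{ff_{e_j}}\,dt\le\int_{\cos t>0}\frac{\cos t\,\langle R\psi_j,\psi_j\rangle}{ff_{e_j}}\,dt .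
\]
On the right the integrands converge uniformly. On the left they are nonnegative and converge pointwise for $|t|<\pi$, so Fatou's lemma applies. In the limit the negative part of $T(\psi)$ is at most its positive part, that is, $T(\psi)\ge0$. This contradicts the hypothesis.
\end{proof}

The sign of $T$ cannot be read off from its definition. The weight $\cos t/f^2$ is positive for $|t|<\pi/2$, and it is large and negative near $\pm\pi$, where $\psi$ vanishes. For $R=I$ the balance is exact: $\psi=f\,\mathrm e^{-Jt}v$ lies in $K$ by Lemma~\ref{lem:identity}, and $T(\psi)=|v|^2\int_{-\pi}^\pi\cos t\,dt=0$. The key fact is that this is the extremal case.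

\begin{proposition}\label{prop:sign}
Let $R>0$ and let $y\in K$ take values in $V$. Then $T(y)\le0$, and $T(y)=0$ only if $y=f\,\mathrm e^{-Jt}v$ for some $v\in W$. Consequently, if $W=0$, then $T(\psi)<0$ for all $0\ne\psi\in K$.
\end{proposition}

We prove this in Section~\ref{sec:sign} and first deduce the two theorems on $R>0$.

\begin{proof}[Proof of Theorem~\ref{thm:abstract}]
Let $W=0$ first. By Proposition~\ref{prop:sign} and Lemmas~\ref{lem:upper} and~\ref{lem:lower}, for $\varepsilon=\min(\varepsilon_1,\varepsilon_2)$, all $e\in(1-\varepsilon,1)$ and all $|\omega|=1$,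
\[
d\le i_\omega(e)\le i_\omega(e)+\nu_\omega(e)\le d .
\]
So $\nu_\omega(e)=0$, and by Lemma~\ref{lem:nullity} no multiplier lies on the unit circle.

In general, $W$ is $R$-invariant, and it is $J$-invariant: for $v\in W$ we have $R(Jv)=Jv$ and $RJ(Jv)=-v=J(Jv)$. Since $R$ is symmetric and $J$ is skew, $W^\perp$ is invariant as well, and the monodromy is the direct sum of the monodromies on $W$ and on $W^\perp$. On $W^\perp$ the exceptional space is $W\cap W^\perp=0$, so this part is hyperbolic for $e$ near $1$. On $W$ we have $R=I$, and Lemma~\ref{lem:identity} gives $2\dim_{\mathbb R}W$ multipliers equal to $1$ for every $e\in[0,1)$.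
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:reduction}, the eigenvalues of $\gamma_e(2\pi)$ are the multipliers of \eqref{eq:main}, and by Lemma~\ref{lem:R} we have $R>0$ and $W=0$. Apply Theorem~\ref{thm:abstract}.
\end{proof}

\section{The sign of $T$ on the kernel}\label{sec:sign}

We prove Proposition~\ref{prop:sign}. The last assertion follows from the first two. Indeed, \eqref{eq:main} has real coefficients, so the real and imaginary parts $\psi_1,\psi_2$ of $\psi\in K$ lie in $K$, and $\langle R\psi,\psi\rangle=\langle R\psi_1,\psi_1\rangle+\langle R\psi_2,\psi_2\rangle$ gives $T(\psi)=T(\psi_1)+T(\psi_2)$.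

So let $y\in K$ be $V$-valued. If $T(y)=-\infty$, there is nothing to prove. Assume $T(y)>-\infty$. Since $R>0$ and $\cos t\le-\frac12$ near $\pm\pi$, this means that $\int|y|^2f^{-2}dt<\infty$, which is more decay than membership in $\mathcal H_0$ provides.

We know nothing explicit about $y$, and $R$ is an arbitrary positive map. The plan is to eliminate $R$ from $T(y)$ by integral identities and to prove an inequality that involves only $J$.

\subsection*{The parabolic variable}

At $e=1$ the orbit $\rho=\ell^2/(\mu f)$ is a parabola, and $\rho\sin t=(\ell^2/\mu)\tan(t/2)$ is the coordinate perpendicular to its axis. In this coordinate the coefficients become polynomials. Put $x=\tan(t/2)\in\mathbb R$ and $P=1+x^2$. Then $f=2\cos^2(t/2)=2/P$ and $dt=f\,dx$, so $y'=\frac P2y_x$ and $y''=\frac P4(Py_x)_x$. Equation \eqref{eq:main} at $e=1$, multiplied by $4/P$, reads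
\begin{equation}\label{eq:parabolic}
(Py_x)_x+4Jy_x=2Ry,\qquad x\in\mathbb R .
\end{equation}
Moreover, $\int P|y|^2dx=2\int|y|^2f^{-2}dt<\infty$. With $b=\langle Ry,y\rangle$ and $\cos t=f-1$,
\begin{equation}\label{eq:Tx}
T(y)=\int_{\mathbb R}\Big(1-\frac1f\Big)b\,dx=\frac12\int_{\mathbb R}(1-x^2)\,b\,dx .
\end{equation}

The identities below need pointwise decay of $y$ and $y_x$, with no room to spare. We derive it from the integral bound.

\begin{lemma}\label{lem:decay}
Let $y$ solve \eqref{eq:parabolic} with $\int P|y|^2dx<\infty$. Then $\int_{\mathbb R}x^4|y_x|^2dx<\infty$ and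
\begin{equation}\label{eq:decay}
y=o(|x|^{-3/2}),\qquad y_x=o(|x|^{-5/2})\qquad(|x|\to\infty).
\end{equation}
\end{lemma}

\begin{proof}
The function $y(-x)$ solves \eqref{eq:parabolic} with $-J$ in place of $J$, so it suffices to treat $x\to+\infty$. In the variable $s=\log x\ge0$ we have $y_x=\mathrm e^{-s}y_s$, and \eqref{eq:parabolic} becomes
\[
(1+\mathrm e^{-2s})y_{ss}+(1-\mathrm e^{-2s})y_s+4\mathrm e^{-s}Jy_s=2Ry .
\]
Thus $y_{ss}=A_1(s)y_s+A_0(s)y$ with $\|A_0\|,\|A_1\|\le A=\max(5,2\|R\|)$. For an equation with bounded coefficients, the $L^2$ norm of $y$ on an interval controls $y$ and $y_s$ on a smaller interval, as follows. For $j\ge1$ let $I_j=[j,j+1]$, $I_j^*=[j-1,j+2]$, and let $\eta$ be the piecewise linear function that equals $1$ on $I_j$ and $0$ outside $I_j^*$, with $|\eta_s|\le1$. Pair the equation with $\eta^2y$ and integrate by parts: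
\[
\int\eta^2|y_s|^2\le2\int\eta|\eta_s||y||y_s|+A\int\eta^2|y||y_s|+A\int\eta^2|y|^2 .
\]
With $X_j=\|\eta y_s\|_{L^2}$ and $Y_j=\|y\|_{L^2(I_j^*)}$ this gives $X_j^2\le(2+A)X_jY_j+AY_j^2$, hence $X_j^2\le\big((2+A)^2+2A\big)Y_j^2$. The function $G=|y|^2+|y_s|^2$ satisfies $|G_s|\le(1+3A)G$, so $\max_{I_j}G\le\mathrm e^{1+3A}\min_{I_j}G\le\mathrm e^{1+3A}\int_{I_j}G\le CY_j^2$ with $C$ independent of $j$. Since $\mathrm e^{3s}$ varies by at most a factor $\mathrm e^9$ on $I_j^*$,
\[
\max_{I_j}\mathrm e^{3s}G\le C\mathrm e^9\int_{I_j^*}\mathrm e^{3s}|y|^2ds .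
\]
Now $\int_0^\infty\mathrm e^{3s}|y|^2ds=\int_1^\infty x^2|y|^2dx<\infty$. So the right side tends to $0$ and is summable in $j$. The first fact gives $|y|^2+x^2|y_x|^2=o(x^{-3})$, and the second gives $\int_{\mathrm e}^\infty x^4|y_x|^2dx=\int_1^\infty\mathrm e^{3s}|y_s|^2ds<\infty$.
\end{proof}

\subsection*{Eliminating $R$}

By \eqref{eq:Tx}, $T$ depends on $R$ only through the moments $\int b$ and $\int x^2b$. Pairing \eqref{eq:parabolic} with $g(x)y_x$ computes such moments, because $2\langle Ry,y_x\rangle=b_x$, and it removes the Coriolis term, because $\langle Jy_x,y_x\rangle=0$. Since $\langle(Py_x)_x,gy_x\rangle=\frac g{2P}(|Py_x|^2)_x$ and $(g/P)_xP^2=g_xP-gP_x$, integration by parts gives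
\[
\int g_xb\,dx=\frac12\int(g_xP-gP_x)|y_x|^2dx,
\]
provided that $gP|y_x|^2$ and $gb$ vanish at infinity. By \eqref{eq:decay} they do for $g=x$ and for $g=x^3$; in the second case they are $|x|^5o(|x|^{-5})$ and $|x|^3o(|x|^{-3})$. We obtain
\begin{equation}\label{eq:moments}
\int b\,dx=\frac12\int(1-x^2)|y_x|^2dx,\qquad3\int x^2b\,dx=\frac12\int(3x^2+x^4)|y_x|^2dx,
\end{equation}
and therefore $-12T=6\int x^2b-6\int b=\int(x^4+6x^2-3)|y_x|^2dx$. The map $R$ is gone, but the weight is negative near $x=0$. One more relation is available. Pair \eqref{eq:parabolic} with $y$; the boundary term $P\langle y_x,y\rangle$ vanishes by \eqref{eq:decay}, so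
\[
2\int b\,dx=-\int P|y_x|^2dx+4\int\langle Jy_x,y\rangle\,dx .
\]
Comparing with the first relation in \eqref{eq:moments}, we get $\int|y_x|^2dx=2\int\langle Jy_x,y\rangle\,dx$. Adding $\Lambda$ times this relation, we have for every real $\Lambda$
\begin{equation}\label{eq:Lambda}
-12\,T(y)=\int_{\mathbb R}(x^4+6x^2+\Lambda-3)|y_x|^2dx-2\Lambda\int_{\mathbb R}\langle Jy_x,y\rangle\,dx .
\end{equation}
It remains to find $\Lambda$ for which the right side is a nonnegative form.

\subsection*{Fourier transform}

The last term of \eqref{eq:Lambda} has constant coefficients, and the Fourier transform diagonalizes it. Choose an orthonormal basis $v_1,Jv_1,\dots,v_N,Jv_N$ of $V$ and identify $V$ with $\mathbb C^N$ so that $J=\mathrm i$ and $\langle\cdot,\cdot\rangle=\operatorname{Re}h$, where $h$ is the standard Hermitian product. This complex structure is not that of $V_{\mathbb C}$, and $R$ is only real-linear for it; this does no harm, since $R$ does not appear in \eqref{eq:Lambda}. Let $\hat u(k)=\int u(x)\mathrm e^{\mathrm ikx}dx$, so that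 $\int h(u,w)\,dx=\frac1{2\pi}\int h(\hat u,\hat w)\,dk$, and put
\[
\chi=\widehat{y_x}=-\mathrm ik\,\hat y .
\]
In the rest of this section a prime denotes $d/dk$. By Lemma~\ref{lem:decay}, the functions $y_x$, $xy_x$, $x^2y_x$ lie in $L^2$, so $\chi\in H^2(\mathbb R;\mathbb C^N)$ with $\chi'=\mathrm i\,\widehat{xy_x}$ and $\chi''=-\widehat{x^2y_x}$. Also
\[
\int\langle Jy_x,y\rangle\,dx=\frac1{2\pi}\operatorname{Re}\int h(\mathrm i\chi,\hat y)\,dk=\frac1{2\pi}\int k|\hat y|^2dk=\frac1{2\pi}\int\frac{|\chi|^2}k\,dk,
\]
and \eqref{eq:Lambda} becomes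
\begin{equation}\label{eq:fourier}
-24\pi\,T(y)=\int_{\mathbb R}\Big(|\chi''|^2+6|\chi'|^2+\Big(\Lambda-3-\frac{2\Lambda}k\Big)|\chi|^2\Big)dk .
\end{equation}

The function $\chi$ vanishes to second order at $k=0$. Indeed, $y$, $y_x$ and $xy_x$ are integrable by \eqref{eq:decay}, and $\chi(0)=\int y_x\,dx=0$, $\chi'(0)=\mathrm i\int xy_x\,dx=-\mathrm i\int y\,dx$. Integrating \eqref{eq:parabolic} over $\mathbb R$ gives $2R\int y\,dx=[Py_x+4Jy]_{-\infty}^{\infty}=0$, and $R$ is invertible. So
\begin{equation}\label{eq:vanish}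
\chi(0)=\chi'(0)=0,
\end{equation}
and the half-lines $k<0$ and $k>0$ can be treated separately.

The extremal case determines $\Lambda$. Since $1+\mathrm ix=\mathrm e^{\mathrm it/2}/\cos(t/2)$, we have
\begin{equation}\label{eq:model}
\tfrac12f\,\mathrm e^{-Jt}v=(1+\mathrm ix)^{-2}v=\int_0^\infty k\,\mathrm e^{-k}\mathrm e^{-\mathrm ikx}dk\;v .
\end{equation}
So for the kernel elements of $R=I$ the function $\chi$ vanishes on $k<0$ and is a multiple of $\phi(k)=k^2\mathrm e^{-k}$ on $k>0$. There $T=0$, so the form in \eqref{eq:fourier} vanishes for every $\Lambda$. A nonnegative form can vanish only on its kernel, so $\phi$ must solve $\phi''''-6\phi''+(\Lambda-3-2\Lambda/k)\phi=0$ on $k>0$. From $\phi''=(k^2-4k+2)\mathrm e^{-k}$ and $\phi''''=(k^2-8k+12)\mathrm e^{-k}$ we get $\phi''''-6\phi''=(-5+16/k)\phi$. This requires $\Lambda-3=5$ and $2\Lambda=16$, and both hold for $\Lambda=8$. We fix $\Lambda=8$.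

\subsection*{A factorization on the half-line}

On $k>0$ we look for a fourth-order analogue of \eqref{eq:ground}. The expression $\xi=\phi\,(\chi/\phi)'$ vanishes exactly on the multiples of $\phi$, so we try to write the form as $\int|\xi'|^2+\beta|\xi|^2$. The coefficient of $|\chi'|^2$ forces the choice of $\beta$, and $\beta$ turns out to be positive.

\begin{lemma}\label{lem:factor}
Let $\chi\in H^2((0,\infty);\mathbb C^N)$ with $\chi(0)=\chi'(0)=0$. Put $\alpha=\phi'/\phi=\frac2k-1$, $\beta=5+\frac4k+\frac2{k^2}$ and $\xi=\chi'-\alpha\chi$. Then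
\[
\int_0^\infty\Big(|\chi''|^2+6|\chi'|^2+\Big(5-\frac{16}k\Big)|\chi|^2\Big)dk=\int_0^\infty\big(|\xi'|^2+\beta|\xi|^2\big)dk .
\]
In particular, the left side is nonnegative, and it vanishes only if $\chi=\phi\,c$ with $c\in\mathbb C^N$.
\end{lemma}

\begin{proof}
Expand $|\xi'|^2$ with $\xi'=\chi''-\alpha\chi'-\alpha'\chi$. The three mixed terms are
\begin{align*}
-2\alpha\operatorname{Re}h(\chi'',\chi')&=\alpha'|\chi'|^2-(\alpha|\chi'|^2)',\\
-2\alpha'\operatorname{Re}h(\chi'',\chi)&=2\alpha'|\chi'|^2-\alpha'''|\chi|^2+\big(\alpha''|\chi|^2-2\alpha'\operatorname{Re}h(\chi',\chi)\big)',\\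
2\alpha\alpha'\operatorname{Re}h(\chi',\chi)&=-(\alpha'^2+\alpha\alpha'')|\chi|^2+(\alpha\alpha'|\chi|^2)'.
\end{align*}
In the same way, $\beta|\xi|^2=\beta|\chi'|^2+(\beta\alpha^2+(\beta\alpha)')|\chi|^2-(\beta\alpha|\chi|^2)'$. Adding up, almost everywhere on $(0,\infty)$,
\[
|\xi'|^2+\beta|\xi|^2=|\chi''|^2+c_1|\chi'|^2+c_0|\chi|^2+\Phi',
\]
where $c_1=\alpha^2+3\alpha'+\beta$, $c_0=-(\alpha'''+\alpha\alpha'')+\beta\alpha^2+(\beta\alpha)'$ and
\[
\Phi=-\alpha|\chi'|^2-2\alpha'\operatorname{Re}h(\chi',\chi)+(\alpha''+\alpha\alpha'-\beta\alpha)|\chi|^2 .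
\]
We have $\alpha^2=1-\frac4k+\frac4{k^2}$, $\alpha'=-\frac2{k^2}$, $\alpha''=\frac4{k^3}$, $\alpha'''=-\frac{12}{k^4}$. So $\alpha^2+3\alpha'=1-\frac4k-\frac2{k^2}$ and $c_1=6$. Further,
\[
-(\alpha'''+\alpha\alpha'')=\tfrac4{k^3}+\tfrac4{k^4},\qquad\beta\alpha^2=5-\tfrac{16}k+\tfrac6{k^2}+\tfrac8{k^3}+\tfrac8{k^4},
\]
\[
\beta\alpha=-5+\tfrac6k+\tfrac6{k^2}+\tfrac4{k^3},\qquad(\beta\alpha)'=-\tfrac6{k^2}-\tfrac{12}{k^3}-\tfrac{12}{k^4},
\]
and so $c_0=5-\frac{16}k$.

Integrate over $[\delta,L]$. As $L\to\infty$, the coefficients of $\Phi$ stay bounded, and $\chi,\chi'\to0$ because both lie in $H^1$; so $\Phi(L)\to0$. As $k\to0$, we have $|\chi'(k)|\le k^{1/2}\big(\int_0^k|\chi''|^2\big)^{1/2}=o(k^{1/2})$ and hence $\chi=o(k^{3/2})$, while $\Phi=O\big(|\chi'|^2k^{-1}+|\chi'||\chi|k^{-2}+|\chi|^2k^{-3}\big)$; so $\Phi(\delta)\to0$. The integrand on the left side of the lemma is integrable, and the one on the right side is nonnegative, so the identity follows by monotone convergence. If both sides vanish, then $\xi=0$ since $\beta>0$, and $(\chi/\phi)'=0$.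
\end{proof}

The condition $\chi'(0)=0$, which came from the invertibility of $R$, cannot be omitted from the lemma. For $\chi=(k+k^2)\mathrm e^{-k}$, the formula $\int_0^\infty k^j\mathrm e^{-2k}dk=j!/2^{j+1}$ gives $\int|\chi''|^2=\int|\chi'|^2=\frac34$, $\int|\chi|^2=\frac74$ and $\int|\chi|^2/k=\frac98$, so the left side equals $-4$.

\begin{proof}[End of the proof of Proposition~\ref{prop:sign}]
Take $\Lambda=8$ in \eqref{eq:fourier}. On $k<0$ the integrand is $|\chi''|^2+6|\chi'|^2+(5+16/|k|)|\chi|^2\ge0$. On $k>0$ Lemma~\ref{lem:factor} applies by \eqref{eq:vanish}. Hence $T(y)\le0$.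

Suppose $T(y)=0$. Then $\chi=0$ on $k<0$ and $\chi=\phi\,c$ on $k>0$, so $\hat y=\mathrm i\chi/k$ equals $\mathrm ik\,\mathrm e^{-k}c$ on $k>0$ and $0$ on $k<0$. By Fourier inversion and \eqref{eq:model}, $y=f\,\mathrm e^{-Jt}v$ with $v=\mathrm ic/(4\pi)$. By Lemma~\ref{lem:identity}, this function solves \eqref{eq:main} at $e=1$ with $I$ in place of $R$. It also solves the equation with $R$, so $Ry(t)=y(t)$ for $|t|<\pi$. At $t=0$ this says $Rv=v$, and at $t=\pi/2$, where $\mathrm e^{-Jt}=-J$, it says $RJv=Jv$. Thus $v\in W$.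
\end{proof}

\section{A strongly negative eigenvalue}\label{sec:negative}

If $Rv=rv$ with $r<0$, the potential term of $Q_1$ in the direction $v$ behaves like $-2|r|/\sigma^2$ near $t=\pi$, where now $\sigma=\pi-t$. Hardy's inequality controls it by the kinetic term as long as $2|r|\le\frac14$. Beyond this threshold, that is, for $r<-\frac18$, there are infinitely many independent negative directions near the endpoint. The index then tends to infinity as $e\to1$, and it can only change by passing through degenerate values of $e$.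

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
By Lemma~\ref{lem:R}(a) there is a unit vector $v\in V$ with $Rv=rv$ and $r<-\frac18$. Fix $|\omega|=1$. For $e,e_0<1$ we have $|1/f_e-1/f_{e_0}|\le|e-e_0|/((1-e)(1-e_0))$, so
\[
|Q_e(y)-Q_{e_0}(y)|\le\frac{\|R\|\,|e-e_0|}{(1-e)(1-e_0)}\,\|y\|_{L^2}^2,
\]
and by \eqref{eq:minmax} each eigenvalue $\lambda_j(e)$ of $Q_e$ on $\mathcal H_\omega$ is continuous on $[0,1)$.

Choose $\theta>0$ with $\frac14+\theta^2<2|r|$. The function $g=\sigma^{1/2}\sin(\theta\log\sigma)$ is the imaginary part of $\sigma^{1/2+\mathrm i\theta}$, so $g''=-(\frac14+\theta^2)g/\sigma^2$, and it vanishes at $\sigma_l=\mathrm e^{-l\pi/\theta}$. For $l\ge1$ let $g_l$ be equal to $g$ on $[\sigma_{l+1},\sigma_l]\subset(0,1)$ and to $0$ elsewhere. Then $g_lv\in\mathcal H_0\subset\mathcal H_\omega$, and integration by parts gives $\int g_l'^2=(\frac14+\theta^2)\int g_l^2/\sigma^2$. The Coriolis term vanishes on $g_lv$ because $\langle Jv,v\rangle=0$. Since $g_l$ is supported away from $\sigma=0$, we have $Q_e(g_lv)\to Q_1(g_lv)$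 as $e\to1$, where $Q_1$ denotes the same expression with $e=1$. From $1/f\ge2/\sigma^2$ and $r<0$,
\[
Q_1(g_lv)=\int\Big(g_l'^2-\frac{|r|\,g_l^2}{f}\Big)dt\le\Big(\frac14+\theta^2-2|r|\Big)\int\frac{g_l^2}{\sigma^2}\,dt<0 .
\]
The supports of the $g_l$ have disjoint interiors, so $B_e(g_lv,g_{l'}v)=0$ for $l\ne l'$. Hence for each $L$ the form $Q_e$ is negative definite on the span of $g_1v,\dots,g_Lv$ when $e$ is close enough to $1$, and so $i_\omega(e)\to\infty$ as $e\to1$.

Suppose that $\nu_\omega(e)=0$ for all $e$ in some interval $(e_0,1)$. Then no $\lambda_j(e)$ vanishes there, so by continuity none changes sign, and $i_\omega(e)$ is a finite constant on $(e_0,1)$. This is a contradiction. So there are $e_j\to1$ with $\nu_\omega(e_j)>0$, and by Lemma~\ref{lem:nullity}, which does not require $R>0$, the number $\omega$ is an eigenvalue of $\gamma_{e_j}(2\pi)$.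
\end{proof}

\begin{thebibliography}{1}

\bibitem{HuOu}
Xijun Hu and Yuwei Ou,
\emph{Collision index and stability of elliptic relative equilibria in planar $n$-body problem},
arXiv:1509.02605 (2015).

\end{thebibliography}
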